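\title{Curves with corners whose Neumann--Poincar\'e operator has infinitely many eigenvalues}

\begin{abstract}
We disprove the conjecture that the Neumann--Poincar\'e operator on $H^{1/2}(\Gamma)$ has finitely many eigenvalues whenever $\Gamma$ is a piecewise $C^3$ Jordan curve with corners of angles in $(0,\pi)$. For every $\alpha\in(0,\pi)$ there is a convex curve, smooth except for one corner of angle $\alpha$, with infinitely many eigenvalues. In natural classes of curves with dihedral symmetry this behavior is generic, and it occurs for real-analytic arcs. On functions that are odd under reflections whose axes contain the corners, the essential spectrum lies in $(-\infty,0]$, while a reflection argument makes the quadratic form of the operator positive on subspaces of arbitrarily large dimension.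
\end{abstract}

\section{Introduction}

Let $\Gamma\subset\mathbb{R}^2\simeq\mathbb{C}$ be a Jordan curve made of finitely many $C^3$ arcs, let $\Omega_i$ be the bounded domain that it encloses, and let $\Omega_e=\mathbb{C}\setminus\overline{\Omega_i}$. A \emph{corner} is a point where two arcs meet at an angle in $(0,2\pi)\setminus\{\pi\}$, measured in $\Omega_i$. The \emph{Neumann--Poincar\'e operator} (double layer potential operator) of $\Gamma$ is
\begin{equation}\label{eq:K}
Kf(x)=\frac{1}{2\pi}\int_\Gamma\frac{\langle y-x,n_y\rangle}{|x-y|^2}\,f(y)\,d\sigma(y),\qquad x\in\Gamma,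
\end{equation}
where $n_y$ is the outward unit normal and $d\sigma$ is arc length. It is a bounded operator on the Sobolev space $H^{1/2}(\Gamma)$, whose norm is given by
\[
\|f\|_{H^{1/2}}^2=\int_\Gamma|f|^2\,d\sigma+\iint_{\Gamma\times\Gamma}\frac{|f(x)-f(y)|^2}{|x-y|^2}\,d\sigma(x)\,d\sigma(y).
\]
The essential spectrum $\sigma_{\mathrm{ess}}(K)$ is the set of $\lambda$ for which $K-\lambda$ is not Fredholm. We count all eigenvalues of $K$ on $H^{1/2}(\Gamma)$; those that lie in $\sigma_{\mathrm{ess}}(K)$ are called \emph{embedded}.

The operator $K$ compares the two sides of $\Gamma$. If $D_i(f)$ and $D_e(f)$ are the Dirichlet energies of the harmonic extensions of $f$ to $\Omega_i$ and $\Omega_e$, then a nonconstant eigenfunction has eigenvalue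
\[
\lambda=\frac12\,\frac{D_e(f)-D_i(f)}{D_e(f)+D_i(f)}
\]
(Lemma~\ref{lem:energy}). On the unit circle $\langle y-x,y\rangle=\frac12|x-y|^2$, so $Kf$ is half the mean of $f$ and the only eigenvalues are $\frac12$ and $0$. On an ellipse there is an infinite sequence of eigenvalues tending to $0$ (Example~\ref{ex:ellipse}). On any $C^3$ curve without corners $K$ is compact, by the proof of Lemma~\ref{lem:compact}, so $0$ is the only point where eigenvalues can accumulate. Corners change the picture exactly there: if $\alpha_1,\dots,\alpha_M$ are the corner angles, then by Perfekt and Putinar~\cite{PP}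
\begin{equation}\label{eq:ess}
\sigma_{\mathrm{ess}}(K)=[-c,c],\qquad c=\tfrac12\max_j\,|1-\alpha_j/\pi|>0 .
\end{equation}
A sequence of eigenvalues tending to $0$ must now consist of embedded ones. An isolated eigenvalue of a self-adjoint operator survives small perturbations; an embedded one has no such protection, and one may guess that a corner dissolves all but finitely many eigenvalues into the interval $[-c,c]$. The following conjecture comes from Perfekt~\cite{Perfekt}.

\begin{quote}
\textbf{Conjecture.} Let $\Gamma$ be a piecewise $C^3$ Jordan curve with finitely many corners, at least one, whose angles lie strictly between $0$ and $\pi$. Then $K\colon H^{1/2}(\Gamma)\to H^{1/2}(\Gamma)$ has finitely many eigenvalues.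
\end{quote}

We show that the conjecture is false. What protects the eigenvalues is a symmetry of the curve.

\subsection*{The curves}
Fix an integer $n\ge1$. Let $G$ be the dihedral group of order $2n$ generated by the reflections in the lines through $0$ of directions $\pi j/n$, which we call \emph{mirrors}, and let $S=\{0<\arg z<\pi/n\}$. For $n=1$ the group is $\{1,z\mapsto\bar z\}$ and $S$ is the upper half-plane. Fix $\alpha\in(0,\pi)$ and $\beta\in(0,\pi]$. For $3\le k\le\infty$ let $\mathcal{R}^k$ be the set of even, $2\pi/n$-periodic, continuous functions $\rho\colon\mathbb{R}\to\mathbb{R}$ with $\rho|_{[0,\pi/n]}\in C^k([0,\pi/n])$,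
\begin{equation}\label{eq:slopes}
\rho'(0+)=-\cot(\alpha/2),\qquad\rho'(\tfrac{\pi}{n}-)=\cot(\beta/2),
\end{equation}
and, if $\beta=\pi$, also $\rho\in C^k(0,2\pi/n)$. Put
\[
\Gamma_\rho=\{e^{\rho(\theta)+i\theta}:\theta\in\mathbb{R}\}.
\]
This is a $G$-invariant Jordan curve that bounds the star-shaped domain $\{|z|<e^{\rho(\arg z)}\}$. In the conformal coordinate $\log z$ the curve is $(\rho(\theta),\theta)$, and the direction that points along a mirror into the interior is $(-1,0)$. At $\theta=0$ the arc in $S$ leaves in the direction $(\rho'(0+),1)$, whose angle with $(-1,0)$ has cotangent $-\rho'(0+)$; at $\theta=\pi/n$ it leaves in the direction $(-\rho'(\frac\pi n-),-1)$, whose angle with $(-1,0)$ has cotangent $\rho'(\frac\pi n-)$. So \eqref{eq:slopes} says that $\Gamma_\rho$ has $n$ corners of angle $\alpha$, another $n$ corners of angle $\beta$ if $\beta<\pi$, and no others. Every corner lies on a mirror and is bisected by it.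

We give $\mathcal{R}^k$ the metric of $C^k([0,\pi/n])$, which for $k=\infty$ is $\sum_j2^{-j}\min(1,\|\rho_1-\rho_2\|_{C^j})$. For $\beta=\pi$ the extra condition says that the derivatives of odd order at most $k$ vanish at $\pi/n$. Hence $\mathcal{R}^k$ is closed in $C^k([0,\pi/n])$ and is a complete metric space. By Baire's theorem, countable intersections of dense $G_\delta$ subsets (countable intersections of open sets) of $\mathcal{R}^k$ are dense, so a property that holds on such a set is generic.

\subsection*{Results}

\begin{theorem}\label{thm:main}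
For all $n\ge1$, $\alpha\in(0,\pi)$, $\beta\in(0,\pi]$ there is $\rho\in\mathcal{R}^\infty$ such that $K$ on $H^{1/2}(\Gamma_\rho)$ has infinitely many distinct positive eigenvalues $\lambda_j\downarrow0$. If $n(\pi-\alpha)+n(\pi-\beta)<2\pi$, then $\Gamma_\rho$ can be chosen convex. In particular ($n=1$, $\beta=\pi$), for every $\alpha\in(0,\pi)$ there is a convex Jordan curve, $C^\infty$ except for one corner of angle $\alpha$, for which $K$ has infinitely many eigenvalues.
\end{theorem}

\begin{theorem}\label{thm:generic}
Fix $n,\alpha,\beta$ as above and $3\le k\le\infty$. There is a dense $G_\delta$ set $\mathcal{G}^k\subset\mathcal{R}^k$ with the following properties.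
\begin{enumerate}
\item[(i)] For every $\rho\in\mathcal{G}^k$, the operator $K$ on $H^{1/2}(\Gamma_\rho)$ has infinitely many positive eigenvalues.
\item[(ii)] The functions $\rho\in\mathcal{G}^k$ that are real-analytic on $[0,\pi/n]$ (and across $\pi/n$ if $\beta=\pi$) are dense in $\mathcal{R}^k$. So the conjecture fails for real-analytic arcs.
\item[(iii)] For every $\rho\in\mathcal{G}^k$, and for the curves constructed for Theorem~\ref{thm:main}, $K$ also has infinitely many negative eigenvalues, and infinitely many eigenvalues are embedded in the essential spectrum.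
\item[(iv)] The first assertion of Theorem~\ref{thm:main} and (i)--(iii) hold with the angles $\alpha,\beta$ replaced by $2\pi-\alpha,2\pi-\beta$ (reentrant corners), by means of $\rho\mapsto-\rho$.
\end{enumerate}
\end{theorem}

All these curves have a dihedral symmetry with every corner on a mirror, and all corner angles lie on the same side of $\pi$. We make no claim about curves without such a symmetry, about straight polygons, or about curves that mix convex and reentrant corners.

\subsection*{The mechanism}
Take $n=1$, $\beta=\pi$, and restrict $K$ to functions that are odd under $z\mapsto\bar z$. The proof of Theorem~\ref{thm:main} consists of two comparisons of $D_i$ and $D_e$ that go in opposite directions. Near the corner the interior is the thinner side, so an odd function concentrated there costs more energy inside: $D_e\le(1+\varepsilon)D_i$. This removes the essential spectrum from $(0,\infty)$ (Section~\ref{sec:corner}). Away from the corner, let $\Gamma$ enclose the unit disk and share an arc with the unit circle $\mathbb{T}$, and let $f$ be supported in that arc. An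 extension of $f$ into the disk continues by zero to $\Omega_i$, and an extension of $f$ into $\Omega_e$ continues by zero to the exterior of the disk. Since the two energies of the circle are equal,
\[
D_i(f)\le D_i^{\mathbb{T}}(f)=D_e^{\mathbb{T}}(f)\le D_e(f),
\]
and unique continuation makes the inequality strict (Section~\ref{sec:arc}). The form of $K$ is thus positive on an infinite-dimensional space of odd functions, on which the positive spectrum is discrete; this forces infinitely many positive eigenvalues. They are isolated in the spectrum of the odd part of $K$ and, by \eqref{eq:ess}, embedded in the spectrum of $K$.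

Section~\ref{sec:reduction} reduces Theorem~\ref{thm:generic} to a density statement for analytic arcs. There the inversion in the circle is replaced by the Schwarz reflection in the arc (Section~\ref{sec:schwarz}), and extension by zero is replaced by the analytic continuation of a kernel that represents $D_e-D_i$ (Section~\ref{sec:kernel}).

\section{The energy form and odd functions}\label{sec:energy}

In this section $\rho$ is any even, $2\pi/n$-periodic, continuous function that is $C^3$ on $[0,\pi/n]$, and $\Gamma=\Gamma_\rho$; this covers $\rho\in\mathcal{R}^3$ and $-\rho\in\mathcal{R}^3$. Both $\Omega_i$ and $\Omega_e$ are Lipschitz domains. The map $e^{i\theta}\mapsto e^{\rho(\theta)+i\theta}$ is bi-Lipschitz, so, when functions on $\Gamma_\rho$ are viewed as functions of $\theta$, the space $H^{1/2}(\Gamma_\rho)$ does not depend on $\rho$, up to equivalence of norms. Functions are complex valued.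

\subsection*{Traces and energies}
We use the following standard facts for a bounded Lipschitz domain $\Omega$. The trace map $H^1(\Omega)\to H^{1/2}(\partial\Omega)$ is bounded and has a bounded right inverse; it agrees with restriction on functions continuous on $\overline\Omega$; its kernel is $H^1_0(\Omega)$, the closure of $C_c^\infty(\Omega)$; the traces of $C_c^\infty(\mathbb{C})$ are dense in $H^{1/2}(\partial\Omega)$; and two $H^1$ functions on the two sides of $\partial\Omega$ with equal traces glue to an $H^1$ function across $\partial\Omega$. By the Dirichlet principle, among the functions in $H^1(\Omega)$ with trace $f$ there is exactly one that minimizes $\int_\Omega|\nabla u|^2$; it is the only harmonic one, and its gradient is orthogonal to the gradients of $H_0^1(\Omega)$.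

Call $u$ \emph{admissible} in $\Omega_i$ if $u\in H^1(\Omega_i)$, and admissible in $\Omega_e$ if $u\in H^1(\Omega_e\cap\{|z|<R\})$ for all $R$ and $\nabla u\in L^2(\Omega_e)$. For $f\in H^{1/2}(\Gamma)$ let
\[
D_i(f)=\min\int_{\Omega_i}|\nabla u|^2,\qquad D_e(f)=\min\int_{\Omega_e}|\nabla u|^2
\]
over admissible $u$ with trace $f$. The exterior problem reduces to an interior one. The inversion $\iota(z)=1/\bar z$ is anticonformal, so it preserves Dirichlet integrals and harmonicity, and it maps $\Omega_e\cup\{\infty\}$ onto the interior $V=\{|z|<e^{-\rho(\arg z)}\}$ of $\Gamma_{-\rho}$. Points are removable for $H^1$ in the plane: a function with finite Dirichlet integral on a punctured disk belongs to $H^1$ of the disk, and $C_c^\infty(V\setminus\{0\})$ is dense in $H^1_0(V)$. So $u\mapsto u\circ\iota$ is a bijection from the admissible functions in $\Omega_e$ onto $H^1(V)$ that preserves energy and harmonicity. On each side, then, $f$ has a unique harmonic admissible extension, $u_i$ or $u_e$, which is the minimizer. We write $D_i(f,g)$, $D_e(f,g)$ for the sesquilinear forms and $E=D_i+D_e$.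 By orthogonality,
\begin{equation}\label{eq:anyext}
D_i(f,g)=\int_{\Omega_i}\nabla u_i\cdot\overline{\nabla\psi},\qquad D_e(f,g)=\int_{\Omega_e}\nabla u_e\cdot\overline{\nabla\psi}
\end{equation}
for every admissible extension $\psi$ of $g$ to the side in question. Each of $D_i(f)$, $D_e(f)$ vanishes only if $f$ is constant. Since $\iota$ preserves $\theta$,
\begin{equation}\label{eq:swap}
D_i^{-\rho}=D_e^{\rho},\qquad D_e^{-\rho}=D_i^{\rho},
\end{equation}
where the superscript indicates the curve; for the circle $\rho=0$ this gives $D_i=D_e$.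

\begin{lemma}\label{lem:energy}
For $f,g\in H^{1/2}(\Gamma)$,
\begin{equation}\label{eq:energy}
E(Kf,g)=\tfrac12\bigl(D_e(f,g)-D_i(f,g)\bigr).
\end{equation}
\end{lemma}

\begin{proof}
The kernel in \eqref{eq:K} is $\partial_{n_y}\frac1{2\pi}\log|x-y|$. Let $v(x)$, $x\notin\Gamma$, be given by the integral \eqref{eq:K}; this is the double layer potential of $f$. By the standard results on Lipschitz domains \cite{Verchota,Costabel}, $v$ is harmonic off $\Gamma$ with locally finite energy on each side, its interior and exterior traces are $(K+\frac12)f$ and $(K-\frac12)f$, and its normal derivative $\partial_nv\in H^{-1/2}(\Gamma)$ is the same from both sides. Differentiating the kernel gives $\nabla v=O(|x|^{-2})$ at infinity, so $v$ is admissible on both sides and is the harmonic extension of its traces. Let $\psi\in H^1(\mathbb{C})$ have compact support and trace $g$. By \eqref{eq:anyext} and Green's formula,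
\[
D_i\bigl((K+\tfrac12)f,g\bigr)=\int_{\Omega_i}\nabla v\cdot\overline{\nabla\psi}=\langle\partial_nv,\bar g\rangle=-\int_{\Omega_e}\nabla v\cdot\overline{\nabla\psi}=-D_e\bigl((K-\tfrac12)f,g\bigr),
\]
which rearranges to \eqref{eq:energy}.
\end{proof}

For $f=1$, Green's formula gives $v=1$ in $\Omega_i$, so $K1=\frac12$. If $Kf=\lambda f$, then \eqref{eq:energy} reads
\begin{equation}\label{eq:eigen}
(\lambda+\tfrac12)D_i(f,g)+(\lambda-\tfrac12)D_e(f,g)=0\qquad\text{for all }g\in H^{1/2}(\Gamma),
\end{equation}
which is the weak form of the transmission condition $(\lambda+\frac12)\partial_nu_i=(\lambda-\frac12)\partial_nu_e$.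

\subsection*{Odd functions}
Let
\[
X=\{f\in H^{1/2}(\Gamma):f\circ R=-f\text{ for every reflection }R\in G\}.
\]
We call such functions, and functions on $\Omega_i$ or $\Omega_e$ with the same property, \emph{odd}. An odd function is determined by its values in $S$, through $f(Tz)=\det(T)f(z)$ for $T\in G$, and its Dirichlet integral is $2n$ times the integral over the part in $S$. The kernel of $K$ is invariant under isometries that preserve $\Gamma$, so $KX\subset X$. By uniqueness, the harmonic extensions of $f\in X$ are odd. In particular they vanish on the mirrors, and $u_i$ has mean zero on $\Omega_i$. Poincar\'e's inequality and the trace theorem give $\|f\|_{H^{1/2}}^2\le C\|u_i\|_{H^1}^2\le C'D_i(f)$, and the bounded right inverses of the trace maps of $\Omega_i$ and $V$ give $E(f,f)\le C\|f\|^2_{H^{1/2}}$. So $(X,E)$ is a Hilbert space, and since the right side of \eqref{eq:energy} is Hermitian, $K_X:=K|_X$ is a bounded self-adjoint operator on it. Its eigenvalues are eigenvalues of $K$. For $f\in X$, \eqref{eq:eigen} says that $E(Kf-\lambda f,\cdot)=0$, so it is equivalent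 to $Kf=\lambda f$.

\begin{example}[Ellipse]\label{ex:ellipse}
Let $z=\cosh(\mu+i\nu)$, let $\Gamma=\{\mu=\mu_0\}$, $n=1$, and $f=\sin j\nu$ with $j\ge1$. The extensions are $u_i=\sinh(j\mu)\sin(j\nu)/\sinh(j\mu_0)$, a multiple of the imaginary part of the Chebyshev polynomial $T_j(z)=\cosh j(\mu+i\nu)$, and $u_e=e^{-j(\mu-\mu_0)}\sin j\nu$. Since $\partial_nu\,d\sigma=\partial_\mu u\,d\nu$, we get $D_i(f,g)=j\coth(j\mu_0)\int f\bar g\,d\nu$ and $D_e(f,g)=j\int f\bar g\,d\nu$, and \eqref{eq:eigen} holds for $\lambda=-\frac12e^{-2j\mu_0}$.
\end{example}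

\begin{example}[Wedge]\label{ex:wedge}
This computation is only a guide, because its modes have infinite energy. Let $\Omega_i=\{re^{i\varphi}:|\varphi|<\alpha/2\}$, $t=\log r$, $\xi>0$, and $f=\pm e^{i\xi t}$ on $\varphi=\pm\alpha/2$. For $\varphi>0$ the odd extensions are $e^{i\xi t}\sinh(\xi\varphi)/\sinh A$ and $e^{i\xi t}\sinh(\xi(\pi-\varphi))/\sinh B$, with $A=\xi\alpha/2$, $B=\xi(\pi-\alpha/2)$. The transmission condition becomes $(\lambda+\frac12)\coth A+(\lambda-\frac12)\coth B=0$, that is,
\[
\lambda=\frac12\,\frac{\coth B-\coth A}{\coth B+\coth A}=\frac{\sinh(A-B)}{2\sinh(A+B)}=-\frac{\sinh\xi(\pi-\alpha)}{2\sinh\xi\pi}.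
\]
For $\alpha<\pi$ this is negative; it tends to $-\frac12(1-\alpha/\pi)$ as $\xi\to0$ and to $0$ as $\xi\to\infty$. For even modes $\coth$ is replaced by $\tanh$ and the sign is reversed. So odd and even modes account for the two halves of the interval in \eqref{eq:ess}.
\end{example}

\section{The odd part has no positive essential spectrum}\label{sec:corner}

For a bounded self-adjoint operator $T$, the essential spectrum is the spectrum with the isolated eigenvalues of finite multiplicity removed, and by Weyl's criterion $\lambda\in\sigma_{\mathrm{ess}}(T)$ if and only if there are unit vectors $f_m\rightharpoonup0$ with $(T-\lambda)f_m\to0$.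

\begin{proposition}\label{prop:ess}
For $\rho\in\mathcal{R}^3$ we have $\sigma_{\mathrm{ess}}(K_X)\subset(-\infty,0]$.
\end{proposition}

The sign in Example~\ref{ex:wedge} has a geometric reason. In the exact wedge let $u$ be an odd function of finite energy, and reflect its upper half in the side $\varphi=\alpha/2$. The image lives in $\alpha/2<\varphi<\alpha$, which fits into the upper half $\alpha/2<\varphi<\pi$ of the exterior because $\alpha<\pi$, and it vanishes on $\varphi=\alpha$ because $u$ vanishes on $\varphi=0$. Extended by zero and then oddly, it is an exterior extension of the same boundary values with the same energy: $D_e\le D_i$. For $\Gamma_\rho$ three things must be added. The side is curved, so the reflection distorts energy slightly; the fold is defined only near the corner, so $u$ must be cut off at small cost; and the part of $K$ away from the corners must be shown to be compact.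

Let $z_0=e^{\rho(0)}$ and, if $\beta<\pi$, $z_1=e^{\rho(\pi/n)+i\pi/n}$ be the corners in $\overline S$. Near $z_0$ use polar coordinates $(r,\varphi)$ centered at $z_0$, with $\varphi=0$ pointing along the mirror into $\Omega_i$ and $0<\varphi<\pi$ in $S$. In the corresponding Cartesian coordinate the arc length parametrization of $\Gamma\cap S$ satisfies $z'(s)=e^{i\alpha/2}+O(s)$ and $z(s)=se^{i\alpha/2}(1+O(s))$. Hence $z'/z=s^{-1}(1+O(s))$, so $dr/ds=r\operatorname{Re}(z'/z)=1+O(s)$ and $d\varphi/ds=\operatorname{Im}(z'/z)=O(1)$. For small $r_0$ the arc is therefore a $C^1$ graph $\varphi=\vartheta(r)$, $0<r<r_0$, with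
\[
\Omega_i\cap S=\{0<\varphi<\vartheta(r)\},\qquad\Omega_e\cap S=\{\vartheta(r)<\varphi<\pi\}\qquad(0<r<r_0),
\]
and $\vartheta(r)\to\alpha/2$, $r\vartheta'(r)\to0$ as $r\to0$. The same holds at $z_1$ with $\beta$. We take $r_0$ so small that the disks of radius $r_0$ about all corners are disjoint. In the conformal coordinates $(t,\varphi)$, $t=\log r$, the Dirichlet integral is $\int(|u_t|^2+|u_\varphi|^2)\,dt\,d\varphi$. An odd harmonic function $u$ in $\Omega_i$ vanishes at $\varphi=0$, and one in $\Omega_e$ vanishes at $\varphi=\pi$. A function that vanishes at one end of an interval of length $L$ satisfies $|u|^2\le L\int|u'|^2$ on it, so for each $r<r_0$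
\begin{equation}\label{eq:hardy}
\int|u|^2\,d\varphi\le\pi^2\int|u_\varphi|^2\,d\varphi\qquad\text{over }(0,\vartheta(r)),\text{ resp. }(\vartheta(r),\pi).
\end{equation}
This scale-invariant inequality is where oddness and the position of the corners on the mirrors enter; it fails for constants.

\begin{lemma}\label{lem:fold}
For every $\varepsilon>0$ there is $\delta\in(0,r_0)$ such that $D_e(f)\le(1+\varepsilon)D_i(f)$ for every $f\in X$ that vanishes at distance greater than $\delta$ from the corners.
\end{lemma}

\begin{proof}
Let $\varepsilon_1\in(0,1)$. Choose $\delta'<r_0$ with $2\vartheta(r)<\pi$ and $|\vartheta_t|=|r\vartheta'(r)|\le\varepsilon_1$ for $r\le\delta'$ at each corner; the first condition is where the angles must be less than $\pi$. Let $\delta<\delta'$, $\Lambda=\log(\delta'/\delta)$, and let $u=u_i$. We work in $S$ near $z_0$; the construction near $z_1$ is the same and takes place in a disjoint disk.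

\emph{Cutoff.} Let $\eta=1$ for $r\le\delta$, $\eta=\Lambda^{-1}\log(\delta'/r)$ for $\delta\le r\le\delta'$, $\eta=0$ for $r\ge\delta'$, and $U=\eta u$. Then $|\eta_t|\le\Lambda^{-1}$. By $|a+b|^2\le(1+\varepsilon_1)|a|^2+(1+\varepsilon_1^{-1})|b|^2$ applied to $U_t=\eta u_t+\eta_tu$, and by \eqref{eq:hardy},
\[
\int|\nabla U|^2\le\Bigl[1+\varepsilon_1+(1+\varepsilon_1^{-1})\frac{\pi^2}{\Lambda^2}\Bigr]\int|\nabla u|^2 ,
\]
both integrals being over $\Omega_i\cap S\cap\{r<\delta'\}$.

\emph{Fold.} Define $v(t,\varphi)=U(t,2\vartheta(t)-\varphi)$ for $\vartheta<\varphi<2\vartheta$, $r<\delta'$, and $v=0$ elsewhere in $\Omega_e\cap S$ (apart from the disk about $z_1$). The change of variables $(t,\varphi)\mapsto(t,2\vartheta-\varphi)$ has Jacobian of modulus $1$, and $v_\varphi=-U_\varphi$, $v_t=U_t+2\vartheta_tU_\varphi$. Therefore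
\[
\int|\nabla v|^2\le\int(1+\varepsilon_1)|U_t|^2+\bigl(1+4(1+\varepsilon_1^{-1})\varepsilon_1^2\bigr)|U_\varphi|^2\le(1+8\varepsilon_1)\int|\nabla U|^2 .
\]
The function $U$ is locally Lipschitz in $\Omega_i$ and vanishes for $\varphi=0$ and for $r=\delta'$, so $v$ is locally Lipschitz in $\Omega_e\cap S$. Since $2\vartheta<\pi$, it vanishes near every point of $\Omega_e$ on a mirror, so its odd extension is locally Lipschitz in $\Omega_e$. It has bounded support and lies in $L^2$, because the fold preserves $r\,dr\,d\varphi$; hence it is admissible. Near each point of $\Gamma$ with $0<r<r_0$ the fold is a $C^1$ diffeomorphism that fixes $\Gamma$ pointwise, so the trace of $v$ is $\eta f=f$ there; on the rest of $\Gamma$ both $v$ and $f$ vanish. Summing over the corners and the $2n$ sectors,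
\[
D_e(f)\le(1+8\varepsilon_1)\bigl[1+\varepsilon_1+(1+\varepsilon_1^{-1})\pi^2\Lambda^{-2}\bigr]D_i(f).
\]
Choose $\varepsilon_1$ small and then $\delta$ so small that $\Lambda$ is large.
\end{proof}

To use Lemma~\ref{lem:fold} on a Weyl sequence we must localize to the corners with a loss that does not grow as $\delta\to0$. For $\delta<r_0$ let $\chi_\delta=1$ for $r\le\delta/2$, $\chi_\delta=2-2r/\delta$ for $\delta/2\le r\le\delta$, and $\chi_\delta=0$ otherwise, where $r$ is the distance to the nearest corner. This function is Lipschitz and $G$-invariant, so multiplication by it preserves $X$.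

\begin{lemma}\label{lem:cutoff}
For $f\in X$ and $\delta<r_0$, $E(\chi_\delta f,\chi_\delta f)\le C_0E(f,f)$ with $C_0=2+8\pi^2$.
\end{lemma}

\begin{proof}
If $u$ is $u_i$ or $u_e$, then $\chi_\delta u$ is an admissible extension of $\chi_\delta f$. We have $|\partial_t\chi_\delta|=|r\partial_r\chi_\delta|\le2$, with support in $\delta/2\le r\le\delta$. By \eqref{eq:hardy},
\[
\int|\nabla(\chi_\delta u)|^2\le2\int|\nabla u|^2+8\int_{\delta/2<r<\delta}|u|^2\,dt\,d\varphi\le(2+8\pi^2)\int|\nabla u|^2.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:compact}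
The operator $K(1-\chi_\delta)$ is compact on $X$.
\end{lemma}

\begin{proof}
Let $k(x,y)$ be the kernel of $K$ and let $y\in\Gamma$ be at distance at least $\delta/2$ from the corners. We show that $k(\cdot,y)$ is bounded and Lipschitz on $\Gamma$, uniformly in $y$. Since $\Gamma$ is a bi-Lipschitz image of the circle, the shorter arc between $x,y\in\Gamma$ has length at most $C_\Gamma|x-y|$. Let $d=\delta/(4C_\Gamma)$. For $|x-y|\ge d/2$ the function $k(\cdot,y)$ and its gradient in $x\in\mathbb{R}^2$ are bounded in terms of $d$. For $|x-y|<d$ the shorter arc contains no corner; let $z$ be its $C^3$ arc length parametrization, $x=z(s)$, $y=z(t)$. Taylor's formula and $\langle z'(t),n_y\rangle=0$ give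
\[
2\pi k(x,y)=-\frac{\int_0^1(1-\tau)\langle z''(t+\tau(s-t)),n_y\rangle\,d\tau}{\bigl|\int_0^1z'(t+\tau(s-t))\,d\tau\bigr|^2}.
\]
Numerator and denominator are $C^1$ in $s$ with uniform bounds (here $C^3$ is used), and the denominator equals $|x-y|^2/(s-t)^2\ge C_\Gamma^{-2}$. So $k(\cdot,y)$ is continuous on $\Gamma$ with uniformly bounded derivative along each arc, as claimed. It follows that $K(1-\chi_\delta)$ maps $L^2(\Gamma)$ boundedly into the Lipschitz functions, which embed boundedly in $H^{1/2}(\Gamma)$ by the definition of the norm. The embedding $H^{1/2}(\Gamma)\subset L^2(\Gamma)$ is compact.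
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:ess}]
Suppose $0<\lambda\in\sigma_{\mathrm{ess}}(K_X)$, and take $f_m\in X$ with $E(f_m,f_m)=1$, $f_m\rightharpoonup0$, $(K-\lambda)f_m\to0$. Let $\varepsilon>0$, let $\delta$ be as in Lemma~\ref{lem:fold}, and $\chi=\chi_\delta$. By self-adjointness,
\[
E(Kf_m,f_m)=E(K\chi f_m,\chi f_m)+E(\chi f_m,K(1-\chi)f_m)+E(K(1-\chi)f_m,f_m).
\]
The left side tends to $\lambda$. By Lemma~\ref{lem:compact}, $K(1-\chi)f_m\to0$ in norm, and $\chi f_m$ is bounded by Lemma~\ref{lem:cutoff}, so the last two terms tend to $0$. By \eqref{eq:energy} and Lemmas~\ref{lem:fold} and~\ref{lem:cutoff}, the first term is $\frac12(D_e-D_i)(\chi f_m)\le\frac\varepsilon2D_i(\chi f_m)\le\frac\varepsilon2C_0$. Hence $\lambda\le\varepsilon C_0/2$ for every $\varepsilon>0$, a contradiction.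
\end{proof}

The problem is now one of finding test functions.

\begin{proposition}\label{prop:criterion}
Let $\rho\in\mathcal{R}^3$. If $D_e-D_i$ is positive definite on subspaces of $X$ of arbitrarily large finite dimension, then $K_X$ has infinitely many distinct positive eigenvalues, and they form a sequence $\lambda_j\downarrow0$.
\end{proposition}

\begin{proof}
Let $\Pi$ be the spectral projection of $K_X$ for $(0,\infty)$; then $E(Kf,f)\le0$ whenever $\Pi f=0$. If $\Pi$ had finite rank $d$, a $(d+1)$-dimensional subspace on which $D_e-D_i$ is positive definite would contain $f\ne0$ with $\Pi f=0$, and $0\ge E(Kf,f)=\frac12(D_e-D_i)(f)>0$. So $\Pi$ has infinite rank. By Proposition~\ref{prop:ess}, for each $\varepsilon>0$ the spectrum of $K_X$ in $[\varepsilon,\infty)$ is a compact set of isolated eigenvalues of finite multiplicity, hence finite.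
\end{proof}

\section{Curves that contain a circular arc}\label{sec:arc}

\begin{proposition}\label{prop:arc}
Let $\rho\in\mathcal{R}^3$ satisfy $\rho\ge0$ and $\rho=0$ on an open interval $J\subset(0,\pi/n)$. Let $Y\subset X$ be the infinite-dimensional space of odd functions whose restriction to $(0,\pi/n)$, as a function of $\theta$, lies in $C_c^\infty(J)$. Then $D_i(f)<D_e(f)$ for $0\ne f\in Y$.
\end{proposition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.7]
\fill[gray!25] (2,0) -- (60:1) arc (60:300:1) -- cycle;
\fill[white] plot[domain=0:60,samples=30] ({\x}:{cos(\x-60)}) arc (60:300:1) -- plot[domain=-60:0,samples=30] ({\x}:{cos(\x+60)}) -- cycle;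
\draw[dotted] (-60:1) arc (-60:60:1);
\draw plot[domain=0:60,samples=30] ({\x}:{cos(\x-60)});
\draw plot[domain=-60:0,samples=30] ({\x}:{cos(\x+60)});
\draw[thick] (2,0) -- (60:1) arc (60:300:1) -- cycle;
\draw[dashed] (-1.4,0) -- (2.4,0);
\fill (0,0) circle (0.025) node[below left] {$0$};
\fill (2,0) circle (0.025) node[above right] {$z_0$};
\node at (-0.3,0.45) {$V$};
\node at (1.5,0.6) {$\Gamma$};
\node at (-1.2,0.9) {$\Omega_e$};
\end{tikzpicture}
\caption{A curve $\Gamma$ (thick) with one corner $z_0$ on the mirror (dashed). It encloses the unit disk and shares an arc with the unit circle (the rest of the circle is dotted). The inversion $z\mapsto1/\bar z$ maps the exterior $\Omega_e$ onto the white region $V$ inside $\Gamma$ and misses the gray region. The picture shows the convex hull of the disk and a point; for Theorem~\ref{thm:main} the junctions of the segments with the circle are smoothed.}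
\label{fig:drop}
\end{figure}

\begin{proof}
We carry out both zero extensions of the introduction in one step (Figure~\ref{fig:drop}). Since $\rho\ge0$, $V=\iota(\Omega_e\cup\{\infty\})=\{r<e^{-\rho(\theta)}\}\subset\Omega_i$, where now $z=re^{i\theta}$. Put $v=u_e\circ\iota$ on $V$ and $v=0$ on $\Omega_i\setminus V$. We claim that $v\in H^1(\Omega_i)$ with trace $f$ on $\Gamma$. Let $F(re^{i\theta})=\eta(r)f(\theta)$, with $\eta$ smooth, supported in $(\frac12,2)$, and $\eta(1)=1$. This is a Lipschitz function, and $f(\theta)\neq0$ only where $\rho(\theta)=0$. Hence $F$ equals $\eta(e^{\rho(\theta)})f(\theta)=f(\theta)$ on $\Gamma$; it equals $\eta(e^{-\rho(\theta)})f(\theta)=f(\theta)$ on $\partial V$, which is the trace of $v|_V$; and it vanishes on $\Omega_i\setminus V=\{e^{-\rho(\theta)}\le r<e^{\rho(\theta)}\}$, where $\rho(\theta)>0$. So $v-F$ is the extension by zero of a function in $H^1_0(V)$ and lies in $H^1_0(\Omega_i)$, which proves the claim. Therefore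
\[
D_i(f)\le\int_{\Omega_i}|\nabla v|^2=\int_V|\nabla(u_e\circ\iota)|^2=D_e(f).
\]
If equality holds, $v$ is the minimizer, hence harmonic in the connected set $\Omega_i$. It vanishes on the open set $\Omega_i\setminus\overline V$, which is nonempty because $\rho'(0+)\ne0$ makes $\rho$ positive somewhere. A harmonic function is real-analytic, so $v=0$ and $f=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
It is convenient to prescribe the angle between the tangent of $\Gamma$ and the circular direction. Choose $0<\theta_1<\theta_2\le\pi/n$, with $\theta_2=\pi/n$ if $\beta=\pi$ and $\theta_2<\pi/n$ otherwise. Let $\psi_1\colon[0,\infty)\to[0,\pi/2)$ be $C^\infty$ and nonincreasing with $\psi_1(0)=\frac{\pi-\alpha}2$ and $\psi_1=0$ on $[\theta_1,\infty)$. If $\beta<\pi$, let $\psi_2$ be of the same kind with $\psi_2(0)=\frac{\pi-\beta}2$ and $\psi_2=0$ on $[\frac\pi n-\theta_2,\infty)$; if $\beta=\pi$, let $\psi_2=0$. The function $-\tan\psi_1(\theta)+\tan\psi_2(\frac\pi n-\theta)$ vanishes on $[\theta_1,\theta_2]$, so we may define $\rho$ on $[0,\pi/n]$ by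
\[
\rho'(\theta)=-\tan\psi_1(\theta)+\tan\psi_2(\tfrac\pi n-\theta),\qquad\rho=0\text{ on }[\theta_1,\theta_2],
\]
and extend it evenly and periodically. Since $\tan\frac{\pi-\alpha}2=\cot\frac\alpha2$, \eqref{eq:slopes} holds, and for $\beta=\pi$ the function vanishes near $\pi/n$; so $\rho\in\mathcal{R}^\infty$. As $\rho'\le0$ on $[0,\theta_1]$ and $\rho'\ge0$ on $[\theta_2,\pi/n]$, we have $\rho\ge0$. Propositions~\ref{prop:arc} (with $J=(\theta_1,\theta_2)$) and~\ref{prop:criterion} give the eigenvalues $\lambda_j\downarrow0$.

\emph{Convexity.} The tangent $(\rho'+i)e^{\rho+i\theta}$ has direction angle $\omega(\theta)=\theta+\arg(\rho'(\theta)+i)$ with $\arg\in(0,\pi)$. On $(0,\theta_1]$ this is $\theta+\frac\pi2+\psi_1(\theta)$, on $[\theta_1,\theta_2]$ it is $\theta+\frac\pi2$, and on $[\theta_2,\pi/n)$ it is $\theta+\frac\pi2-\psi_2(\frac\pi n-\theta)$. So $\omega$ is nondecreasing on $(0,\pi/n)$ if $\psi_1',\psi_2'\ge-1$, and then on all arcs by symmetry; at the corners it jumps up by $\pi-\alpha$ or $\pi-\beta$. Functions $\psi_1,\psi_2$ with slopes at least $-1$ exist if $\theta_1>\frac{\pi-\alpha}2$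 and, for $\beta<\pi$, $\frac\pi n-\theta_2>\frac{\pi-\beta}2$. Such $\theta_1<\theta_2$ exist when $\frac{\pi-\alpha}2+\frac{\pi-\beta}2<\frac\pi n$, which is the hypothesis; it holds for $n=1$, $\beta=\pi$. Now $\omega$ is nondecreasing with $\omega(\theta+2\pi)=\omega(\theta)+2\pi$. For a smooth point $\theta_*$, the signed distance from $e^{\rho(\theta)+i\theta}$ to the tangent line at $\theta_*$ has derivative of the sign of $\sin(\omega(\theta)-\omega(\theta_*))$. On $[\theta_*,\theta_*+2\pi]$ it is first nondecreasing and then nonincreasing, and it vanishes at both ends, so it is nonnegative. The curve lies on one side of each tangent line and is convex.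
\end{proof}

This disproves the conjecture.

\section{Reduction of the genericity theorem to a density statement}\label{sec:reduction}

We first pass from positive to negative eigenvalues. Harmonic conjugation exchanges boundary values and normal derivatives, and this reverses the sign of $\lambda$ in the transmission condition.

\begin{lemma}\label{lem:pm}
Let $\rho$ be as in Section~\ref{sec:energy}, and let $Kf=\lambda f$ with $f\in H^{1/2}(\Gamma)$ nonconstant. Then $|\lambda|<\frac12$, and $-\lambda$ is an eigenvalue of $K$.
\end{lemma}

\begin{proof}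
Since $D_i(f),D_e(f)>0$, \eqref{eq:energy} with $g=f$ gives $|\lambda|<\frac12$. So $\lambda_\pm=\lambda\pm\frac12$ are nonzero. Let $\mathcal{J}(a,b)=(-b,a)$, and let $\psi\in C_c^\infty(\mathbb{C})$ be real. The field $A=\lambda_+\nabla u_i$ in $\Omega_i$, $A=\lambda_-\nabla u_e$ in $\Omega_e$, is in $L^2(\mathbb{C})$, and by \eqref{eq:anyext} and \eqref{eq:eigen},
\[
\int_{\mathbb{C}}A\cdot\nabla\psi=\lambda_+D_i(f,\psi)+\lambda_-D_e(f,\psi)=0 .
\]
So $\operatorname{div}A=0$, that is, $\operatorname{curl}\mathcal{J}A=0$, in the sense of distributions on $\mathbb{C}$. A curl-free $L^2$ field on the plane is the gradient of some $v\in H^1_{\mathrm{loc}}(\mathbb{C})$ (mollify, integrate, normalize the mean over a disk, and pass to the limit by Poincar\'e's inequality). On each side $v$ is admissible, and it is harmonic because it is a multiple of a harmonic conjugate of $u_i$ or $u_e$. Thus $v$ is the harmonic extension, on both sides, of one function $g\in H^{1/2}(\Gamma)$, and $g$ is nonconstant since $\nabla v=\lambda_+\mathcal{J}\nabla u_i\not\equiv0$.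

Conversely, $u_i$ and $u_e$ have the same trace and glue to $u\in H^1_{\mathrm{loc}}(\mathbb{C})$, and $\int\mathcal{J}\nabla u\cdot\nabla\psi=0$ (approximate $u$ by smooth functions and integrate by parts). Since $\mathcal{J}\nabla u$ equals $\lambda_+^{-1}\nabla v$ in $\Omega_i$ and $\lambda_-^{-1}\nabla v$ in $\Omega_e$, this says $\lambda_-D_i(g,\psi)+\lambda_+D_e(g,\psi)=0$, which by \eqref{eq:energy} is $E(Kg+\lambda g,\psi)=0$. By density of such traces, $Kg+\lambda g$ is a constant $c_1$. Since $K1=\frac12$, the nonconstant function $g-c_1/\lambda_+$ is an eigenfunction for $-\lambda$.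
\end{proof}

For $N\ge1$ let $\mathcal{O}_N\subset\mathcal{R}^k$ be the set of $\rho$ for which $D^\rho_e-D^\rho_i$ is positive definite on some $N$-dimensional subspace of $X$; here $X$ is a space of functions of $\theta$, the same for all $\rho$. The sets $\mathcal{O}_N$ decrease with $N$. Put $\mathcal{G}^k=\bigcap_N\mathcal{O}_N$.

\begin{lemma}\label{lem:open}
Each $\mathcal{O}_N$ is open in $\mathcal{R}^k$.
\end{lemma}

\begin{proof}
Let $\rho_1,\rho_2\in\mathcal{R}^k$, $\kappa=\rho_2-\rho_1$, and $s=\|\kappa'\|_\infty\le1$. The bi-Lipschitz map $z\mapsto ze^{\kappa(\arg z)}$ of $\mathbb{C}$ takes $\Gamma_{\rho_1}$, its interior and its exterior to those of $\Gamma_{\rho_2}$ and preserves $\theta$. In the conformal coordinates $(x,\theta)=(\log|z|,\arg z)$ it is the shear $(x,\theta)\mapsto(x+\kappa(\theta),\theta)$ of Jacobian $1$. It transports an admissible extension $u$ of $f$ to the admissible extension $v(x,\theta)=u(x-\kappa(\theta),\theta)$ of $f$, with $v_x=u_x$, $v_\theta=u_\theta-\kappa'u_x$, and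
\[
|v_x|^2+|v_\theta|^2\le|u_x|^2+|u_\theta|^2+2s|u_x||u_\theta|+s^2|u_x|^2\le(1+s+s^2)(|u_x|^2+|u_\theta|^2).
\]
So $D^{\rho_2}\le(1+2s)D^{\rho_1}$ and, by symmetry, $D^{\rho_1}\le(1+2s)D^{\rho_2}$, for $D=D_i$ and $D=D_e$; hence $|D^{\rho_2}-D^{\rho_1}|\le2sD^{\rho_1}$. If $D_e^{\rho_1}-D_i^{\rho_1}$ is positive definite on a finite-dimensional subspace, it is at least $c_0E^{\rho_1}$ there with $c_0>0$, and $D_e^{\rho_2}-D_i^{\rho_2}\ge(c_0-2s)E^{\rho_1}$ is positive definite on the same subspace when $s<c_0/2$.
\end{proof}

\begin{proposition}\label{prop:dense}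
The functions $\rho\in\mathcal{G}^k$ that are real-analytic on $[0,\pi/n]$ (and across $\pi/n$ if $\beta=\pi$) are dense in $\mathcal{R}^k$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:generic}, given Proposition~\ref{prop:dense}]
The set $\mathcal{G}^k$ is a $G_\delta$ by Lemma~\ref{lem:open} and dense by Proposition~\ref{prop:dense}, which is also (ii). For $\rho\in\mathcal{G}^k$, Proposition~\ref{prop:criterion} gives eigenvalues $\lambda_j\downarrow0$ of $K_X$; this is (i). The functions constructed for Theorem~\ref{thm:main} lie in $\mathcal{G}^k$ by Proposition~\ref{prop:arc}. A nonzero odd function is nonconstant, so the $-\lambda_j$ are eigenvalues by Lemma~\ref{lem:pm}, and by \eqref{eq:ess} all but finitely many of the $\pm\lambda_j$ are embedded; this is (iii).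

For (iv), note that $\cot(\pi-\frac\alpha2)=-\cot\frac\alpha2$, so $\rho\mapsto-\rho$ is an isometry of $\mathcal{R}^k$ onto the class defined in the same way with the angles $2\pi-\alpha$, $2\pi-\beta$, and it preserves smoothness and analyticity. By \eqref{eq:swap}, $E^{-\rho}=E^\rho$, while the right side of \eqref{eq:energy} changes sign; since $E$ is an inner product on $X$, the odd part of $K$ for $\Gamma_{-\rho}$ is minus the odd part for $\Gamma_\rho$. So for $\rho\in\mathcal{G}^k$ the numbers $-\lambda_j$ are eigenvalues for $\Gamma_{-\rho}$ with odd eigenfunctions, the $\lambda_j$ are eigenvalues by Lemma~\ref{lem:pm}, and \eqref{eq:ess} applies again.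
\end{proof}

\section{Analytic arcs and their Schwarz reflection}\label{sec:schwarz}

Proposition~\ref{prop:arc} cannot give Proposition~\ref{prop:dense}. An analytic $\rho$ with $\rho'(0+)\ne0$ is constant on no interval; and the quadratic polynomial with the end slopes \eqref{eq:slopes} has positive second derivative, so no function $C^2$-close to it is constant on an interval. We look for the feature of the circular arc that survives.

Let $\rho$ be given on $[0,\pi/n]$ by an entire function, real on $\mathbb{R}$, and put $w(\tau)=\rho(\tau)+i\tau$, $\tau\in\mathbb{C}$, using that entire function. Then $e^{w(\theta)}$, $0<\theta<\pi/n$, parametrizes the open arc $\gamma=\Gamma\cap S$. Let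
\[
\widetilde\Omega_i=\{x+i\theta:0<\theta<\tfrac\pi n,\ x<\rho(\theta)\},\qquad\widetilde\Omega_e=\{x+i\theta:0<\theta<\tfrac\pi n,\ x>\rho(\theta)\};
\]
the exponential maps them bijectively onto $\Omega_i\cap S$ and $\Omega_e\cap S$. The correspondence $w(\tau)\leftrightarrow w(\bar\tau)$ is the Schwarz reflection in the arc; near the arc it exchanges the two sides. For an arc of the unit circle $w(\tau)=i\tau$, and it is the inversion $\iota$. What made the inequality of Proposition~\ref{prop:arc} strict is that $V$ does not fill $\Omega_i$: the points of $\partial V\setminus\Gamma$ lie in the interior, while their reflections lie on $\Gamma$. We now produce such a point, for curves arbitrarily close to a given one, by adding an oscillation that is tiny on the real axis and large at a short distance from it.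

\begin{lemma}\label{lem:poly}
The functions $P\in\mathcal{R}^k$ that are polynomials on $[0,\pi/n]$, and on $[0,2\pi/n]$ if $\beta=\pi$, are dense in $\mathcal{R}^k$.
\end{lemma}

\begin{proof}
Polynomials are dense in $C^k$ of a compact interval: apply the Weierstrass theorem to a derivative of order $l\le k$, $l<\infty$, and integrate $l$ times. Let $\rho\in\mathcal{R}^k$. If $\beta<\pi$, approximate $\rho$ on $[0,\pi/n]$ and add $a\theta^2+b(\theta-\frac\pi n)^2$, whose derivative is $-2b\pi/n$ at $0$ and $2a\pi/n$ at $\pi/n$; small $a,b$ restore \eqref{eq:slopes}. If $\beta=\pi$, then $\rho\in C^k([0,2\pi/n])$ is even about $\pi/n$. Approximate it on $[0,2\pi/n]$, take the part of the polynomial that is even about $\pi/n$, and restore the slope at $0$ by a small multiple of $(\theta-\frac\pi n)^2$.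
\end{proof}

Fix such a $P$, and for positive multiples $m$ of $n$ set
\[
\rho_m(\theta)=P(\theta)+h\cos m\theta,\qquad h=e^{-\sqrt m}.
\]
The function $\cos m\theta$ is even and $2\pi/n$-periodic, and its derivative vanishes at $0$ and $\pi/n$. So $\rho_m\in\mathcal{R}^k$, it is analytic as required, and $\rho_m\to P$ in $\mathcal{R}^k$ because $hm^l\to0$ for every $l$. Proposition~\ref{prop:dense} follows once we prove:
\begin{equation}\label{eq:goal}
\rho_m\in\mathcal{G}^k\quad\text{for all large }m .
\end{equation}
From now on $\rho=\rho_m$ and $w(\tau)=P(\tau)+h\cos m\tau+i\tau$ with the polynomial $P$. At height $y$ above or below a point $a$ with $\cos ma=-1$ the oscillation equals $-h\cosh my$. It reaches size $\frac12$ near $y=m^{-1/2}$, and it pushes both $w(a+iy)$ and $w(a-iy)$ toward the interior. The inner point stays inside, and the outer point is driven back onto the arc.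

\begin{lemma}\label{lem:return}
For large $m$ there are $a\in(0,\pi/n)$ and $y_0>0$ such that $w(a+iy)\in\widetilde\Omega_i$ for $0<y\le y_0$, $w(a-iy)\in\widetilde\Omega_e$ for $0<y<y_0$, $w(a-iy_0)=w(\theta')$ for some $\theta'\in(0,\pi/n)$, and $w'(a-iy_0)\ne0$.
\end{lemma}

\begin{proof}
Fix $\theta_0\in(0,\pi/n)$ and let $a=a_m$ be an odd multiple of $\pi/m$ with $a_m\to\theta_0$; then $\cos ma=-1$ and $\sin ma=0$. Write $P(a\pm iy)=A(y)\pm iB(y)$ with real $A,B$. By Taylor's formula $A=P(a)+O(y^2)$, $A'=O(y)$, $B=yP'(a)+O(y^3)$ for $0\le y\le1$, with constants that depend only on $P$. Since $\cos m(a\pm iy)=-\cosh my$,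
\[
w(a\pm iy)=\bigl[A-h\cosh my\mp y\bigr]+i\bigl[a\pm B\bigr].
\]
Let $y_m=2m^{-1/2}$ and $0\le y\le y_m$. For large $m$ we have $a\pm B\in(0,\pi/n)$, and
\[
\rho(a\pm B)=P(a\pm B)-h\cos mB,\qquad P(a\pm B)=P(a)\pm yP'(a)^2+O(y^2).
\]

\emph{Inner point.} For $0<y\le y_m$ and large $m$,
\[
\rho(a+B)-\operatorname{Re}w(a+iy)=y(1+P'(a)^2)+O(y^2)+h(\cosh my-\cos mB)>0 .
\]

\emph{Outer point.} Let
\[
g(y)=\operatorname{Re}w(a-iy)-\rho(a-B)=y(1+P'(a)^2)+O(y^2)-h(\cosh my-\cos mB).
\]
Then $g(0)=0$ and $g'(0)=1+P'(a)^2>0$, while $g(y_m)<0$ for large $m$ since $h\cosh my_m\ge\frac12e^{\sqrt m}$. Let $y_0\in(0,y_m)$ be the first positive zero of $g$. Then $g>0$ on $(0,y_0)$, and $g(y_0)=0$ says $w(a-iy_0)=w(\theta')$ with $\theta'=a-B(y_0)$.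

\emph{Nondegeneracy.} Put $x=my_0$ and $B=B(y_0)$. From $g(y_0)=0$ we get $h(\cosh x-\cos mB)\ge y_0/2$ for large $m$. Since $|mB|\le Cx$, we have $\cosh x-\cos mB\le x\sinh x+\frac12C^2x^2\le C'x\sinh x$. If $x\le8$, then $y_0/2\le C'hmy_0\sinh8$, which is impossible for large $m$ because $hm\to0$. So $x>8$. Then $\cosh x-\cos mB\le\cosh x+1=\coth(x/2)\sinh x\le2\sinh x$, which gives $mh\sinh x\ge my_0/4=x/4>2$. As $\frac{d}{dy}w(a-iy)=-iw'(a-iy)$ and $\operatorname{Re}(-iw')=\operatorname{Im}w'$,
\[
\operatorname{Im}w'(a-iy_0)=A'(y_0)+1-mh\sinh x<A'(y_0)-1<0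
\]
for large $m$.
\end{proof}

\section{A kernel for the energy difference}\label{sec:kernel}

The reflection is known to be well behaved only along the segment from $a$ to $a+iy_0$, so we cannot transplant $u_e$ into $\Omega_i$ as in Section~\ref{sec:arc}. Instead we write $D_e-D_i$ as an integral operator with a real-analytic kernel, continue the kernel along the segment, and show that a bound on the number of positive directions is continued with it. At the end of the segment the kernel blows up with a positive sign, which no such bound allows.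

\subsection*{The kernel}
The domains $\Omega_i\cap S$ and $\Omega_e\cap S$ are Jordan domains in the Riemann sphere, with $0$, respectively $\infty$, on the boundary. By the theorems of Riemann and Carath\'eodory there are conformal maps $\Phi_i,\Phi_e$ of them onto $\mathbb{H}=\{\operatorname{Im}\zeta>0\}$ that extend to homeomorphisms of the closures, normalized by $\Phi_i(0)=\infty$ and $\Phi_e(\infty)=\infty$. Put
\[
p_i(\theta)=\Phi_i(e^{w(\theta)}),\qquad p_e(\theta)=\Phi_e(e^{w(\theta)}),\qquad0<\theta<\pi/n;
\]
these are real and injective.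

Let $\theta\in(0,\pi/n)$. Since $w'(\theta)=\rho'(\theta)+i\neq0$, there is a disk $\Delta$ centered at $\theta$ on which $w$ is injective, takes values in the strip $0<\operatorname{Im}w<\pi/n$, and meets the curve $w((0,\pi/n))$ only on $\Delta\cap\mathbb{R}$. Each half-disk $\Delta^\pm=\Delta\cap\{\pm\operatorname{Im}\tau>0\}$ is mapped into one side of the curve; from $w(\theta+iy)=\rho(\theta)-y+i(\theta+y\rho'(\theta))+O(y^2)$ we get $\rho(\operatorname{Im}w)-\operatorname{Re}w=y(1+\rho'(\theta)^2)+O(y^2)$, so $w(\Delta^+)\subset\widetilde\Omega_i$ and $w(\Delta^-)\subset\widetilde\Omega_e$. By the Schwarz reflection principle, $\Phi_i\circ e^w$ on $\Delta^+$ and $\Phi_e\circ e^w$ on $\Delta^-$ extend to holomorphic functions $p_i,p_e$ on $\Delta$ with $p(\bar\tau)=\overline{p(\tau)}$. Each is injective on $\Delta$, since the two half-disks go injectively into opposite half-planes. So $p_i,p_e$ are real-analytic on $(0,\pi/n)$ with nonvanishing derivatives, and $\Phi_e$ extends to an injective holomorphic map on the neighborhood $e^{w(\Delta)}$ of $e^{w(\theta)}$ that takes values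 in $\mathbb{H}$ exactly on the part in $\Omega_e\cap S$.

\begin{lemma}\label{lem:kernel}
For real $f,g\in C_c^\infty(0,\pi/n)$, extended oddly to elements of $X$,
\begin{equation}\label{eq:kernel}
(D_e-D_i)(f,g)=\frac{2n}\pi\iint q(\theta,\theta')f(\theta)g(\theta')\,d\theta\,d\theta',
\end{equation}
where $q$ is real-analytic and symmetric on $(0,\pi/n)^2$ and, off the diagonal,
\begin{equation}\label{eq:q}
q(\theta,\theta')=\frac{p_i'(\theta)p_i'(\theta')}{(p_i(\theta)-p_i(\theta'))^2}-\frac{p_e'(\theta)p_e'(\theta')}{(p_e(\theta)-p_e(\theta'))^2}.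
\end{equation}
\end{lemma}

\begin{proof}
For real $F\in C_c^\infty(\mathbb{R})$ let $U$ be its Poisson integral in $\mathbb{H}$; it is continuous on $\overline{\mathbb{H}}$ and tends to $0$ at $\infty$. With $\hat F(\xi)=\int Fe^{-is\xi}ds$ we have $\hat U(\xi,y)=\hat F(\xi)e^{-|\xi|y}$, so $D_{\mathbb{H}}(F):=\int_{\mathbb{H}}|\nabla U|^2=\frac1{2\pi}\int|\xi||\hat F|^2d\xi$. The Hilbert transform $\mathcal{H}$, convolution with $\frac1\pi\,\mathrm{p.v.}\frac1s=(\frac1\pi\log|s|)'$, has multiplier $-i\operatorname{sgn}\xi$, so $\mathcal{H}F'$ has transform $|\xi|\hat F$. Parseval's formula and an integration by parts give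
\[
D_{\mathbb{H}}(F)=\int(\mathcal{H}F')F\,ds=-\frac1\pi\iint\log|s-s'|\,F'(s)F'(s')\,ds\,ds'.
\]
Take $F=f\circ p_i^{-1}$, extended by zero. Then $U\circ\Phi_i$ is harmonic in $\Omega_i\cap S$, continuous on the closure, equal to $f$ on $\gamma$ and to $0$ on the mirrors, and has energy $D_{\mathbb{H}}(F)$. Its odd extension is continuous on $\overline{\Omega_i}$, harmonic across the mirrors by the reflection principle and at $0$ because it is bounded, and has finite energy; so it is $u_i$, and $D_i(f)=2nD_{\mathbb{H}}(f\circ p_i^{-1})$. The same construction with $\Phi_e$ yields a harmonic admissible function in $\Omega_e$ with trace $f$, so $D_e(f)=2nD_{\mathbb{H}}(f\circ p_e^{-1})$. Substituting $s=p(\theta)$, $s'=p(\theta')$, where the two possible orientation signs cancel,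
\[
D_e(f)-D_i(f)=\frac{2n}\pi\iint L(\theta,\theta')f'(\theta)f'(\theta')\,d\theta\,d\theta',\qquad L=\log\left|\frac{p_i(\theta)-p_i(\theta')}{p_e(\theta)-p_e(\theta')}\right|.
\]
The quotients $(p(\theta)-p(\theta'))/(\theta-\theta')$ are real-analytic and nonvanishing on the square, so $L$ is real-analytic there: the logarithmic singularities of the two sides cancel. Two integrations by parts give \eqref{eq:kernel} for $g=f$ with $q=\partial_\theta\partial_{\theta'}L$, which is \eqref{eq:q}. Both sides are symmetric bilinear forms, so polarization gives the general case.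
\end{proof}

\subsection*{Positive squares}
Let $W\subset\mathbb{C}$ be open. A kernel $Q$ on $W\times W$ is \emph{Hermitian} if $Q(\sigma,\tau)=\overline{Q(\tau,\sigma)}$ and \emph{sesquiholomorphic} if $(\tau,\sigma)\mapsto Q(\tau,\bar\sigma)$ is holomorphic in two variables. It has \emph{at most $N$ positive squares} on $W'\subset W$ if every matrix $(Q(\tau_j,\tau_l))$ with $\tau_j\in W'$ has at most $N$ positive eigenvalues. The number of positive eigenvalues of a Hermitian matrix $M$ is the largest dimension of a subspace on which its form is positive definite. Two facts follow. (a) A limit of Hermitian matrices with at most $N$ positive eigenvalues has at most $N$, since positivity on a fixed subspace is an open condition. (b) For a rectangular matrix $T$, $TMT^*$ has no more positive eigenvalues than $M$: if $TMT^*$ is positive definite on a subspace, $T^*$ maps it injectively onto a subspace on which $M$ is positive definite. A \emph{coordinate disk} is a biholomorphic image of a disk.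

\begin{lemma}\label{lem:squares}
\begin{enumerate}
\item[(1)] Let $Q(\tau,\sigma)=\sum_{j,l\ge0}a_{jl}(\tau-a)^j\overline{(\sigma-a)}^{\,l}$ be Hermitian and sesquiholomorphic on $\Delta\times\Delta$, with $\Delta$ a disk centered at $a$. If all matrices $(a_{jl})_{j,l\le M}$ have at most $N$ positive eigenvalues, then $Q$ has at most $N$ positive squares on $\Delta$.
\item[(2)] Let $Q$ be Hermitian and sesquiholomorphic on $W\times W$ with $W$ connected. If $Q$ has at most $N$ positive squares on a nonempty open subset of $W$, then it has at most $N$ positive squares on every coordinate disk in $W$.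
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The series converges absolutely on $\Delta\times\Delta$. For points $\tau_u\in\Delta$ and $T_M=((\tau_u-a)^j)_{u,\,j\le M}$ we have $(Q(\tau_u,\tau_v))=\lim_MT_M(a_{jl})_{j,l\le M}T_M^*$. Apply (b) and (a).

(2) First let $W$ be a coordinate disk. A biholomorphic change of variable makes $W$ the unit disk and the open subset a neighborhood of $0$. Write $Q=\sum a_{jl}\tau^j\bar\sigma^l$. Let $L>M$, $\omega=e^{2\pi i/L}$, and $T_{ju}=r^{-j}L^{-1}\omega^{-ju}$ for $0\le j\le M$, $0\le u<L$. With $Q_r=(Q(r\omega^u,r\omega^v))_{u,v}$, summing over roots of unity gives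
\[
(TQ_rT^*)_{jl}=\sum_{j'\equiv j,\ l'\equiv l\ (\mathrm{mod}\ L)}a_{j'l'}\,r^{j'-j+l'-l}=a_{jl}+O(r^L)\qquad(r\to0),
\]
because $j'\ge j$ and $l'\ge l$ in the sum. For small $r$ the matrix $Q_r$ has at most $N$ positive eigenvalues, so by (b) and (a) so does $(a_{jl})_{j,l\le M}$, and (1) applies. For general $W$ let $W_0$ be the set of points with a neighborhood on which $Q$ has at most $N$ positive squares. It is open and nonempty. It is closed in $W$: a disk in $W$ about a limit point of $W_0$ meets $W_0$, so the bound holds on that disk. Hence $W_0=W$, and the first case applies to every coordinate disk in $W$.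
\end{proof}

\subsection*{Proof of \eqref{eq:goal}}
Let $m$ be large, let $a,y_0,\theta'$ be as in Lemma~\ref{lem:return}, and suppose $\rho\notin\mathcal{O}_{N+1}$ for some $N\ge0$.

\emph{Step 1: the bound near $a$.} For real $f_0,\dots,f_M\in C_c^\infty(0,\pi/n)$ the real symmetric matrix $(\iint qf_jf_l)$ has at most $N$ positive eigenvalues. Otherwise, by \eqref{eq:kernel}, $D_e-D_i$ would be positive definite on an $(N+1)$-dimensional real space of real functions, and then on its complex span, as $D(f+ig)=D(f)+D(g)$ for real $f,g$. Take $f_j=\frac{(-1)^j}{j!}\frac{d^j}{d\theta^j}\eta_\epsilon(\theta-a)$, where $\eta_\epsilon\ge0$ is smooth, supported in $(-\epsilon,\epsilon)$, with integral $1$. Integrating by parts, $\iint qf_jf_l\to\frac{1}{j!\,l!}\partial_\theta^j\partial_{\theta'}^lq(a,a)=a_{jl}$ as $\epsilon\to0$, so by (a) the Taylor coefficient matrices of $q$ at $(a,a)$ have at most $N$ positive eigenvalues. Let $\Delta$ be a disk centered at $a$ as above. Since $p_i,p_e$ are injective on $\Delta$, the quotients $(p(\tau)-p(\tau'))/(\tau-\tau')$ are holomorphic and nonvanishing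 on the simply connected set $\Delta\times\Delta$. They have holomorphic logarithms, so $q$ extends holomorphically to $\Delta\times\Delta$, and \eqref{eq:q} persists off the diagonal. By Lemma~\ref{lem:squares}(1), $Q(\tau,\sigma):=q(\tau,\bar\sigma)$ has at most $N$ positive squares on $\Delta$.

\emph{Step 2: continuation.} By Lemma~\ref{lem:return} the segment $\ell=\{a+iy:0<y<y_0\}$ lies in the open set
\[
W^*=\{\tau:\operatorname{Im}\tau>0,\ w(\tau)\in\widetilde\Omega_i,\ w(\bar\tau)\in\widetilde\Omega_e\}.
\]
Let $W$ be the component of $W^*$ that contains $\ell$. The half-disk $\Delta^+$ is connected, lies in $W^*$, and meets $\ell$, so $\Delta^+\subset W$. On $W$ define the holomorphic functions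
\[
p_i(\tau)=\Phi_i(e^{w(\tau)})\in\mathbb{H},\qquad p_e(\tau)=\overline{\Phi_e(e^{w(\bar\tau)})}\in-\mathbb{H}.
\]
On $\Delta^+$ they agree with the functions of Step 1, the second because of $p_e(\tau)=\overline{p_e(\bar\tau)}$. Using $p(\bar\sigma)=\overline{p(\sigma)}$ and $p'(\bar\sigma)=\overline{p'(\sigma)}$ in \eqref{eq:q}, we see that on $\Delta^+\times\Delta^+$
\begin{equation}\label{eq:Q}
Q(\tau,\sigma)=\frac{p_i'(\tau)\overline{p_i'(\sigma)}}{\bigl(p_i(\tau)-\overline{p_i(\sigma)}\bigr)^2}-\frac{p_e'(\tau)\overline{p_e'(\sigma)}}{\bigl(p_e(\tau)-\overline{p_e(\sigma)}\bigr)^2}.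
\end{equation}
On $W\times W$ the bases of the two denominators have positive, respectively negative, imaginary part, so \eqref{eq:Q} defines a Hermitian sesquiholomorphic kernel there. By Lemma~\ref{lem:squares}(2) it has at most $N$ positive squares on every coordinate disk in $W$. On the diagonal,
\[
Q(\tau,\tau)=\frac{|p_e'(\tau)|^2}{(2\operatorname{Im}p_e(\tau))^2}-\frac{|p_i'(\tau)|^2}{(2\operatorname{Im}p_i(\tau))^2},
\]
so the exterior term is the positive one, and it becomes large where $p_e$ approaches $\mathbb{R}$ with nonzero derivative.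

\emph{Step 3: the endpoint $\tau_0=a+iy_0$.} Since $w(\tau_0)\in\widetilde\Omega_i$, the function $p_i$ is holomorphic near $\tau_0$ with $p_i(\tau_0)\in\mathbb{H}$, and the first term of \eqref{eq:Q} is bounded for $\tau,\sigma$ near $\tau_0$. Since $e^{w(\bar\tau_0)}=e^{w(\theta')}\in\gamma$, the extension of $\Phi_e$ across $\gamma$ makes the formula for $p_e$ holomorphic near $\tau_0$, with $x_0:=p_e(\tau_0)\in\mathbb{R}$, and $p_e'(\tau_0)\ne0$ because $w'(\bar\tau_0)\ne0$. Let $\Psi$ be the local inverse of $p_e$ on a small disk $\Delta'$ centered at $x_0$. For $\tau\in\Psi(\Delta'\cap-\mathbb{H})$ we have $\operatorname{Im}\tau>0$ and $w(\tau)\in\widetilde\Omega_i$ by continuity; the extended $\Phi_e$ takes a value in $\mathbb{H}$ at $e^{w(\bar\tau)}$, so $e^{w(\bar\tau)}\in\Omega_e\cap S$, and $w(\bar\tau)\in\widetilde\Omega_e$ as $w(\bar\tau)$ is near $w(\theta')$. Thus the connected set $\Psi(\Delta'\cap-\mathbb{H})$ lies in $W^*$. It contains the points of $\ell$ near $\tau_0$, where $p_e\in-\mathbb{H}$, so it lies in $W$. If $2R$ is less than the radius of $\Delta'$, then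 $\Psi(\{|\zeta-(x_0-iR)|<R\})$ is a coordinate disk in $W$, and it contains $\tau_j=\Psi(x_0-i\epsilon j)$, $1\le j\le N+1$, when $(N+1)\epsilon<2R$. Now $(p_e(\tau_j)-\overline{p_e(\tau_l)})^2=(-i\epsilon(j+l))^2=-\epsilon^2(j+l)^2$, so
\[
\epsilon^2Q(\tau_j,\tau_l)=\frac{p_e'(\tau_j)\overline{p_e'(\tau_l)}}{(j+l)^2}+O(\epsilon^2)\longrightarrow\frac{|p_e'(\tau_0)|^2}{(j+l)^2}\qquad(\epsilon\to0).
\]
The limit matrix is positive definite: $(j+l)^{-2}=\int_0^\infty se^{-js}e^{-ls}ds$ gives $\sum c_j\bar c_l(j+l)^{-2}=\int_0^\infty s\,|\sum_jc_je^{-js}|^2ds>0$ for $(c_j)\ne0$. So for small $\epsilon$ the matrix $(Q(\tau_j,\tau_l))_{j,l\le N+1}$ has $N+1$ positive eigenvalues, which contradicts Step 2.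

Hence $\rho_m\in\mathcal{O}_{N+1}$ for every $N$. This proves \eqref{eq:goal}, so Proposition~\ref{prop:dense} holds, and the proof of Theorem~\ref{thm:generic} is complete.

\begin{thebibliography}{9}

\bibitem{Costabel} Costabel, SIAM J. Math. Anal. \textbf{19} (1988).

\bibitem{Perfekt} Karl-Mikael Perfekt, \emph{Plasmonic eigenvalue problem for corners: limiting absorption principle and absolute continuity in the essential spectrum}, arXiv:1911.12294 (2019).

\bibitem{PP} Perfekt and Putinar, Arch. Ration. Mech. Anal. \textbf{223} (2017).

\bibitem{Verchota} Verchota, J. Funct. Anal. \textbf{59} (1984).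

\end{thebibliography}
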